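# Minimizers of the Dirichlet eigenvalue on $\mathbb Z^d$ become round

## 1. Polyominoes with four and five cells

Take four points of the square lattice $\mathbb Z^2$ and join those that are lattice neighbors. Let $A$ be the adjacency matrix and look at the smallest eigenvalue $\lambda_D$ of $4I-A$. It is $4$ minus the largest eigenvalue of $A$. For a connected graph a positive eigenvector always belongs to the largest eigenvalue of $A$ (Perron–Frobenius), so we only have to find positive eigenvectors.

Up to rotation and reflection there are five connected shapes. The straight, the L-shaped and the S-shaped ones are all paths on four vertices. With $\phi=(1+\sqrt5)/2$ the vector $(1,\phi,\phi,1)$ is an eigenvector with eigenvalue $\phi$, because $1+\phi=\phi^2$, so $\lambda_D=4-\phi\approx2.382$. The T-shape is a star. The value $\sqrt3$ at the center and $1$ at the three leaves gives eigenvalue $\sqrt 3$, so $\lambda_D=4-\sqrt3\approx2.268$. The $2\times2$ square is a cycle. The constant vector gives eigenvalue $2$, so $\lambda_D=2$.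 If the four points are not connected, then $4I-A$ is block diagonal and $\lambda_D$ is the smallest value among the components. These have at most three points and are paths, whose adjacency eigenvalues are at most $\sqrt2$, so $\lambda_D\ge4-\sqrt2\approx2.586$. Hence among all four-point sets the square is best, with value $2$.

With three points, the straight and the bent path both give $4-\sqrt2$, so the best shape need not be unique. With five points, the plus shape is a star with four leaves and eigenvalue $2$: $\lambda_D=2$, no better than the four-point square. The square with one extra vertex $p$ attached at a corner $a$ does better. Let $b$ be the value at the two neighbors of $a$ in the square, and $c$ the value at the opposite corner. The equations $\mu p=a$, $\mu a=p+2b$, $\mu b=a+c$, $\mu c=2b$ give $(\mu-2/\mu)(\mu-1/\mu)=2$, that is $\mu^4-5\mu^2+2=0$. The root $\mu^2=(5+\sqrt{17})/2$ has a positive eigenvector, so $\lambda_D=4-\mu\approx1.864$.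

Now let the number of points grow. For the $m\times m$ square the function $\sin\frac{\pi i}{m+1}\sin\frac{\pi j}{m+1}$ is a positive eigenvector and $\lambda_D=4-4\cos\frac{\pi}{m+1}$. With $n=m^2$ we get $n\lambda_D\to2\pi^2\approx19.74$. The limit is the first Dirichlet eigenvalue of the unit square. The disk of area $1$ has the smaller eigenvalue $\pi j_{0,1}^2\approx18.17$, where $j_{0,1}$ is the first zero of the Bessel function $J_0$, and by the Faber–Krahn inequality no domain of area $1$ has a smaller one. We shall see in (8) that suitable lattice sets reach the disk value asymptotically. So squares stop being optimal, and one is led to ask: when $n$ is large, must the optimal $n$-point set look like a round ball?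

## 2. Rescaled cell unions, Hausdorff distance, and the theorem

Fix $d\ge2$. All subgraphs $G$ of $\mathbb Z^d$ are finite and induced: every lattice edge between two vertices of $G$ belongs to $G$. We identify $G$ with its vertex set, write $|G|$ for its size, $G^c=\mathbb Z^d\setminus G$, and $x\sim y$ for neighbors.

**Definition (Dirichlet eigenvalue, minimizing sets).** The combinatorial Dirichlet Laplacian of $G$ is $L_G=2d\,I-A$, where $A$ is the adjacency matrix of $G$. Let $\lambda_D(G)$ be its smallest eigenvalue, and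
$$F(n)=\lambda_D^{(n)}=\min\{\lambda_D(G): |G|=n\}.$$
A set $G$ with $|G|=n$ and $\lambda_D(G)=F(n)$ is called minimizing.

In Section 1 we found, for $d=2$, that $F(3)=4-\sqrt2$ and $F(4)=2$.

**Definition (rescaled cell union).** If $|G|=n$, put $h=n^{-1/d}$ and $R=n^{1/d}=1/h$. Let $G^*\subset\mathbb R^d$ be the union, over $v\in G$, of the closed cubes of side $h$ centered at $hv$. Then $|G^*|=1$.

For the $2\times2$ square, $h=\frac12$ and $G^*$ is a square of side $1$. Translating $G$ by $w\in\mathbb Z^d$ translates $G^*$ by $hw$. Throughout, $D$ is the closed ball centered at $0$ with $|D|=1$, $\omega$ is its radius, and $\lambda^*$ is the first Dirichlet eigenvalue of $-\Delta$ on $\operatorname{int}D$.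

**Definition (Hausdorff distance).** For compact $X,Y\subset\mathbb R^d$, $d_H(X,Y)$ is the least $\varepsilon\ge0$ such that every point of $X$ is within $\varepsilon$ of $Y$ and every point of $Y$ is within $\varepsilon$ of $X$.

If a segment of length $1$ is attached radially to $D$, the result differs from $D$ by a null set, but its Hausdorff distance to $D$ is $1$. This will be the main difficulty.

The following answers affirmatively, for every $d\ge 2$, a conjecture in Yakov Shlapentokh-Rothman, "An Asymptotic Faber-Krahn Inequality for the Combinatorial Laplacian on Z^2", arXiv:1008.4092 (2010).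

**Theorem 1.** Let $d\ge2$ and let $G_n$ be minimizing with $|G_n|=n$. Then there are $w_n\in\mathbb Z^d$ such that $d_H\big((G_n+w_n)^*,D\big)\to0$ as $n\to\infty$.

A quantitative version, Theorem 2, is stated in Section 9 and proved in Sections 9–12. Theorem 1 does not need it.

**Notation.** $C,c>0$, with or without index, depend only on $d$; unindexed ones may change from line to line. $|x|$ is the Euclidean norm, $Q_r(v)=\{x\in\mathbb Z^d:|x-v|_\infty\le r\}$ for real $r\ge0$. For finitely supported $f$ on $\mathbb Z^d$,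
$$Lf(x)=\sum_{y\sim x}(f(x)-f(y)),\qquad \mathcal E(f)=\langle f,Lf\rangle=\sum_{\{x,y\}}(f(x)-f(y))^2,\tag{1}$$
the last sum over edges of $\mathbb Z^d$.

## 3. The eigenfunction, a cut-off, and exchanging one vertex

**Variational form.** If $f=0$ off $G$, then $\langle f,L_Gf\rangle=\mathcal E(f)$: the diagonal entry is the degree in $\mathbb Z^d$, so the edges leaving $G$ are counted. Hence
$$\lambda_D(G)=\min\Big\{\frac{\mathcal E(f)}{\|f\|^2}:f\ne0,\ f=0\text{ off }G\Big\},\tag{2}$$
and $\lambda_D$ does not increase when $G$ is enlarged. The minimum $F(n)$ exists: $\lambda_D(G)$ is the minimum of the values of the connected components of $G$, and up to translation there are finitely many connected sets with at most $n$ vertices, so $\lambda_D(G)$ takes finitely many values when $|G|=n$. By monotonicity,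
$$F(n)=\min\Big\{\frac{\mathcal E(f)}{\|f\|^2}:1\le|\operatorname{supp}f|\le n\Big\}.\tag{3}$$
So $F$ is positive and nonincreasing.

**The eigenfunction.** Let $G$ be minimizing, $|G|=n$, $\lambda=F(n)$. If $f$ minimizes (2), then so does $|f|$, since $\mathcal E(|f|)\le\mathcal E(f)$; and a minimizer of a Rayleigh quotient is an eigenvector. So we fix $u\ge0$ with $\|u\|_2=1$, $u=0$ off $G$, and
$$Lu=\lambda u\ \text{ on }G,\qquad Lu(x)=-S(x),\quad S(x):=\sum_{y\sim x}u(y)\quad(x\notin G).\tag{4}$$
In particular $Lu\le\lambda u$ on all of $\mathbb Z^d$. Put $U=n^{1/2}u$, the normalization in which $U$ will have size of order $1$. For the $2\times 2$ square, $u=\frac12$ and $U=1$ on $G$, and $S(x)=\frac12$ at each of the eight outer neighbors.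

**Cut-off identity.** Its purpose is to compute the energy of $u$ after it has been damped on part of $G$. Let $\eta$ be bounded. Expanding both products one checks
$$(\eta_xu_x-\eta_yu_y)^2-(\eta_x^2u_x-\eta_y^2u_y)(u_x-u_y)=u_xu_y(\eta_x-\eta_y)^2 .$$
Sum over edges. The second product sums to $\langle\eta^2u,Lu\rangle$, which is $\lambda\|\eta u\|^2$ because $\eta^2u$ lives on $G$. Hence
$$\mathcal E(\eta u)=\lambda\|\eta u\|^2+\sum_{\{x,y\}}u(x)u(y)(\eta(x)-\eta(y))^2.\tag{5}$$

**Adding a vertex.** We want to know how much the eigenvalue drops. Let $G$ be any finite set, $u\ge0$ a normalized eigenvector for $\lambda_D(G)$, $x\notin G$, and $f=u+t\delta_x$ with $t=S(x)/2d$. Since $\langle\delta_x,Lu\rangle=-S(x)$ and $\mathcal E(\delta_x)=2d$, we have $0\le\mathcal E(f)=\lambda_D(G)-2tS(x)+2dt^2=\lambda_D(G)-S(x)^2/2d$, while $\|f\|^2=1+t^2\ge1$. So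
$$\lambda_D(G\cup\{x\})\le\lambda_D(G)-\frac{S(x)^2}{2d}.\tag{6}$$

**Removing a vertex.** We want to bound how much the eigenvalue rises. Let $G$ be minimizing, $n\ge2$, $y\in G$ with $u(y)^2\le\frac12$. Take $\eta=1-\delta_y$ in (5). The last sum is $u(y)\sum_{x\sim y}u(x)=(2d-\lambda)u(y)^2\le2d\,u(y)^2$, and $\|\eta u\|^2=1-u(y)^2\ge\frac12$. As $\eta u$ lives on $n-1$ vertices,
$$F(n-1)\le F(n)+\frac{2d\,u(y)^2}{1-u(y)^2}\le F(n)+4d\,u(y)^2.\tag{7}$$

On the $2\times2$ square: (6) promises that a fifth vertex brings $2$ down to at most $2-\frac1{16}$, and we found $1.864$; (7) gives $F(3)\le 2+\frac43$, and indeed $F(3)\approx2.586$.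

## 4. The scaling bound and random walk estimates

**Step 1. Scaling.** The step shows that balls are competitors, so $F(n)=O(n^{-2/d})$ with the right constant. Let $0\ne\varphi\in C_c^\infty(\operatorname{int}D)$ and $f_n(x)=\varphi(hx)$. For $n$ large, each $x$ with $f_n(x)\ne0$ has its cell (side $h$, center $hx$) inside $D$; the cells have disjoint interiors, so $|\operatorname{supp}f_n|h^d\le1$, i.e. $|\operatorname{supp}f_n|\le n$. By Riemann sums $n^{2/d}\mathcal E(f_n)/\|f_n\|^2\to\int|\nabla\varphi|^2/\int\varphi^2$. Taking the infimum over $\varphi$ and using (3),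
$$\limsup_{n\to\infty}n^{2/d}F(n)\le\lambda^*,\qquad \Lambda_0:=\sup_nn^{2/d}F(n)<\infty.\tag{8}$$
Fix $n_0\ge2$, depending only on $d$, with $F(n)\le d$ for $n\ge n_0$.

**Step 2. The heat kernel.** The step gives the decay that will turn $\ell^2$ bounds on $u$ into pointwise bounds. Let $X$ be simple random walk, $P=I-L/2d$ its transition operator, $p_T$ its $T$-step kernel, $T\ge1$. Its characteristic function is $\phi(\theta)=\frac1d\sum_i\cos\theta_i$. For $0\le t\le\pi/2$, concavity of the sine on $[0,\pi/4]$ gives $\sin\frac t2\ge\frac{2\sqrt2}\pi\cdot\frac t2$, so $\cos t=1-2\sin^2\frac t2\le1-\frac4{\pi^2}t^2$; by symmetry $|\cos t|\le1-\frac4{\pi^2}\operatorname{dist}(t,\pi\mathbb Z)^2$ for all $t$. With $1-s\le e^{-s}$,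
$$p_T(x,y)\le(2\pi)^{-d}\int_{[-\pi,\pi]^d}|\phi|^T\le(2\pi)^{-d}\prod_{i=1}^d\int_{-\pi}^\pi e^{-\frac{4T}{d\pi^2}\operatorname{dist}(t,\pi\mathbb Z)^2}dt\le C_1T^{-d/2},\tag{9}$$
since each one-dimensional integral is at most $2\int_{\mathbb R}e^{-4Ts^2/(d\pi^2)}ds\le CT^{-1/2}$.

**Lemma 1.** Let $G$ be minimizing, $n=|G|\ge n_0$, $v\in\mathbb Z^d$, $M(r)=\max_{Q_r(v)}U$.

(a) $1\le\max U\le C_2$.

(b) If $0<\kappa\le1$ and $\kappa^{-1/2}\le r\le R$, then
$$M(r)\le C_3\Big[\kappa M(4r)+\kappa^{-d/2}r^{-d}\sum_{y\in Q_{4r}(v)}U(y)\Big].$$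

Part (b) says: up to a small multiple of the maximum on a larger box, $U$ is bounded by its average. If $G$ is thin in the larger box, the average is small.

**Proof.** The inequality $Lu\le\lambda u$ reads $Pu\ge(1-\lambda/2d)u$, that is, $u\le\theta Pu$ with $\theta=(1-\lambda/2d)^{-1}$. Since $\lambda/2d\le\frac12$ and $(1-s)^{-1}\le e^{2s}$ on $[0,\frac12]$, $\theta\le e^{\lambda/d}$. So $\theta^ku(X_k)$ is a submartingale, and for every stopping time $\sigma\le T$,
$$u(x)\le e^{\lambda T/d}E_xu(X_\sigma).\tag{10}$$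

(a) $1=\sum u^2\le n\max u^2$ gives $\max U\ge1$. Take $\sigma=T=\lceil R^2\rceil\le2R^2$. Then $\lambda T\le2\Lambda_0$, and by Cauchy–Schwarz and $\sum_yp_T(x,y)^2\le\max p_T\le C_1T^{-d/2}\le C_1/n$,
$$u(x)\le e^{2\Lambda_0}\sum_yp_T(x,y)u(y)\le e^{2\Lambda_0}\Big(\sum_yp_T(x,y)^2\Big)^{1/2}\le Cn^{-1/2}.$$

(b) Here $r\ge1$ and $\kappa r^2\ge1$. Let $x\in Q_r(v)$, $T=\lceil\kappa r^2\rceil\in[\kappa r^2,2\kappa r^2]$, let $\tau$ be the exit time from $Q_{2r}(v)$, and $\sigma=T\wedge\tau$. Then $\lambda T\le2\Lambda_0r^2/R^2\le2\Lambda_0$. If $\tau\le T$, some coordinate has moved by at least $r$ by time $T$. A coordinate of the walk is a sum of independent centered steps of variance $1/d$, so by Kolmogorov's inequality this has probability at most $d\cdot\frac{T}{dr^2}\le2\kappa$. On this event $X_\sigma\in Q_{2r+1}(v)\subset Q_{4r}(v)$, so $U(X_\sigma)\le M(4r)$. On $\tau>T$ we have $X_\sigma=X_T\in Q_{2r}(v)$, and $p_T\le C_1(\kappa r^2)^{-d/2}$ by (9). Insert both into (10). $\square$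

We take $C_2\ge1$.

## 5. Compactness and the equality case of Faber–Krahn

The sensible first approach is: rescale the eigenfunctions, pass to a limit, show that the limit attains equality in the Faber–Krahn inequality, and read off that its support is a ball. We recall what this uses.

**Definition (Schwarz symmetrization).** For measurable $W\ge0$ with $|\{W>t\}|<\infty$ for $t>0$, $W^\#$ is the radial function, nonincreasing in $|y|$, such that $\{W^\#>t\}$ is the open centered ball of volume $|\{W>t\}|$ for $t\ge 0$ whenever this volume is finite and positive, and empty when the volume is $0$.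

For example, if $W$ is the indicator function of a unit cube, $W^\#$ is that of $\operatorname{int} D$. Always $\int W^2=\int(W^\#)^2$. The Pólya–Szegő inequality says: if $0\le W\in H^1(\mathbb R^d)$, then $W^\#\in H^1(\mathbb R^d)$ and $\int|\nabla W^\#|^2\le\int|\nabla W|^2$.

**Definition (perimeter).** A measurable set $E$ has finite perimeter if the distributional gradient of $1_E$ is a finite vector measure. Its total variation is written $\operatorname{Per}(E;\cdot)$, and $\operatorname{Per}(E)=\operatorname{Per}(E;\mathbb R^d)$. By De Giorgi's theorem $\operatorname{Per}(E;B)=\mathcal H^{d-1}(B\cap\partial^*E)$ for Borel $B$, where $\partial^*E$ is the reduced boundary.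

Changing $E$ on a null set changes nothing: a ball with a segment attached has the sphere as reduced boundary. Two facts are used. The isoperimetric inequality: among sets of given finite volume balls have least perimeter, and a set of least perimeter equals a ball up to a null set. The coarea formula: for $T\in BV(\mathbb R^d)$ and Borel $B$, $|DT|(B)=\int_{\mathbb R}\operatorname{Per}(\{T>s\};B)\,ds$.

**Proposition 2.** Let $G_n$ be minimizing, $|G_n|=n$. Every subsequence has a further subsequence along which, after integer translations of $G_n$, $|G_n^*\,\Delta\,D|\to0$.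

**Proof.** Translate so that $u_n$ attains its maximum at $0$. Let $V_n(y)=U_n(x)$ for $y$ in the cell of side $h$ centered at $hx$. Then $\int V_n^2=h^dn\sum u_n^2=1$. With $D_iV=(V(\cdot+he_i)-V)/h$,
$$\sum_i\|D_iV_n\|_2^2=h^{d-2}n\,\mathcal E(u_n)=n^{2/d}F(n)=:\Lambda_n\le\Lambda_0 .$$

**Step 1. Compactness.** This step extracts a limit. Let $s=jh+s'$, $j\in\mathbb N_0$, $0\le s'<h$. Shifting by $jhe_i$ changes $V_n$ in $L^2$ by at most $jh\|D_iV_n\|_2$ (telescoping). Shifting by $s'e_i$ changes $V_n$ by $hD_iV_n$ on a fraction $s'/h$ of each cell and by $0$ elsewhere, so by $(s'h)^{1/2}\|D_iV_n\|_2$ in norm. Since $h\le1$,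
$$\|V_n(\cdot+se_i)-V_n\|_2\le(s+s^{1/2})\Lambda_0^{1/2}.$$
Negative shifts have the same norm, and a general shift is a composition of coordinate shifts. So $V_n$ is bounded in $L^2$ and equicontinuous under translations, uniformly in $n$. For fixed $\chi\in C_c^\infty$ the same holds for $\chi V_n$, because $\|(\chi V_n)(\cdot+t)-\chi V_n\|_2\le\|\chi\|_\infty\|V_n(\cdot+t)-V_n\|_2+\|\chi(\cdot+t)-\chi\|_\infty\|V_n\|_2$. These functions have a common compact support, so by the Kolmogorov–Riesz theorem $(\chi V_n)$ is precompact in $L^2$. A diagonal argument over cut-offs equal to $1$ on larger and larger balls gives, along a subsequence, $V_n\to W\ge0$ in $L^2_{loc}$ and a.e. By Fatou $\int W^2\le1$. Passing to a further subsequence, $\Lambda_n\to\Lambda\le\lambda^*$ by (8).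

**Step 2. $W\ne0$.** This step makes sure that mass does not escape. Apply Lemma 1(b) with $v=0$, $r=R$, $\kappa=\min(1,1/(2C_3))$, $n$ large. As the maximum is at $0$, $M(R)=M(4R)=\max U_n\ge1$, and the term $C_3\kappa M(4R)\le\frac12M(R)$ can be absorbed: $h^d\sum_{Q_{4R}(0)}U_n\ge c$. The cells involved lie in $[-5,5]^d$, so $\int_{[-5,5]^d}V_n\ge c$, and in the limit $\int_{[-5,5]^d}W\ge c$.

**Step 3. Support.** We need $|\{W>0\}|\le1$. Where $V_n\to W>0$ we have $V_n>0$ eventually, so $1_{\{W>0\}}\le\liminf1_{\{V_n>0\}}$ a.e., and by Fatou $|\{W>0\}|\le\liminf|\{V_n>0\}|\le nh^d=1$.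

**Step 4. Energy.** We show $W\in H^1$ with $\int|\nabla W|^2\le\Lambda\int W^2$. Since only local convergence is known, we must cut off, and the cut-off identity makes the cost small. Let $\eta_\rho(y)=\min(1,(2-|y|/\rho)_+)$ and $\eta(x)=\eta_\rho(hx)$. On edges $|\eta(x)-\eta(y)|\le h/\rho$, and $\sum_{\{x,y\}}u(x)u(y)\le\sum_{\{x,y\}}\frac12(u(x)^2+u(y)^2)=d$. Let $Y_n$ be the step function of $\eta U_n$. Multiplying (5) by $h^{-2}$,
$$\sum_i\|D_iY_n\|^2\le\Lambda_n\|Y_n\|^2+d/\rho^2 .$$
Since $|Y_n-\eta_\rho V_n|\le\sqrt d\,(h/\rho)V_n$ and $\eta_\rho V_n\to\eta_\rho W$ in $L^2$, also $Y_n\to\eta_\rho W$ in $L^2$. For $\zeta\in C_c^\infty$,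
$$\int(D_iY_n)\zeta=-\int Y_n\frac{\zeta-\zeta(\cdot-he_i)}h\to-\int\eta_\rho W\,\partial_i\zeta .$$
As $D_iY_n$ is bounded in $L^2$, it follows that $\eta_\rho W\in H^1$ and $D_iY_n\rightharpoonup\partial_i(\eta_\rho W)$ weakly in $L^2$. Norms are weakly lower semicontinuous, so
$$\int_{|y|<\rho}|\nabla W|^2\le\int|\nabla(\eta_\rho W)|^2\le\Lambda\int\eta_\rho^2W^2+\frac d{\rho^2}.$$
Let $\rho\to\infty$: $W\in H^1(\mathbb R^d)$ and
$$\int|\nabla W|^2\le\Lambda\int W^2\le\lambda^*\int W^2.\tag{11}$$

**Step 5. $W$ gives equality in Faber–Krahn.** This step identifies $W^\#$. By Step 3, $W^\#$ vanishes outside $D$. The functions $W^\#(\cdot/(1-\epsilon))$ have compact support in $\operatorname{int}D$ and converge to $W^\#$ in $H^1$; mollifying them shows $W^\#\in H_0^1(\operatorname{int}D)$. Hence, with Pólya–Szegő and (11),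
$$\lambda^*\int W^2=\lambda^*\int(W^\#)^2\le\int|\nabla W^\#|^2\le\int|\nabla W|^2\le\Lambda\int W^2\le\lambda^*\int W^2,$$
and all are equalities. Since $W\ne0$, $\Lambda=\lambda^*$ and $W^\#$ is a first eigenfunction of $D$: smooth, radial and positive in $\operatorname{int}D$. Write $W^\#=\varphi(|y|)$. From $(r^{d-1}\varphi')'=-\lambda^*r^{d-1}\varphi<0$ we get $\varphi'<0$ for $0<r<\omega$. In particular $|\{W>0\}|=1$.

**Step 6. Almost every superlevel set of $W$ is a ball.** Let $t_{\max}=\max W^\#=\operatorname{ess\,sup}W$ and $\mu(t)=|\{W>t\}|=|\{W^\#>t\}|$. Since $\varphi'<0$, the radius of $\{W^\#>t\}$ is a $C^1$ function of $t\in(0,t_{\max})$, and so is $\mu$, with $-\mu'(t)\in(0,\infty)$. As $\nabla W=0$ a.e. on $\{W=0\}$ and $|\{W>0\}|=1$, Cauchy–Schwarz gives $W\in W^{1,1}(\mathbb R^d)$. Fix a Borel representative of $\nabla W$. For $0\le a<b$ the truncation $\min(\max(W,a),b)-a$ lies in $W^{1,1}$, its gradient is $1_{\{a<W<b\}}\nabla W$ a.e., and its superlevel sets are those of $W$ at levels in $(a,b)$. The coarea formula,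 extended from indicators to Borel $g\ge0$, gives
$$\int_{\{a<W<b\}}g|\nabla W|\,dx=\int_a^b\int_{\partial^*\{W>t\}}g\,d\mathcal H^{d-1}\,dt.\tag{12}$$
Use it three times. With $g=1_{\{\nabla W=0\}}$ the left side is $0$, so for a.e. $t$, $\nabla W\ne0$ at $\mathcal H^{d-1}$-a.e. point of $\partial^*\{W>t\}$. With $g=|\nabla W|^{-1}1_{\{\nabla W\ne0\}}$ the left side is at most $|\{a<W<b\}|\le\mu(a)-\mu(b)$ for all $a<b$, so by Lebesgue differentiation
$$\int_{\partial^*\{W>t\}}|\nabla W|^{-1}d\mathcal H^{d-1}\le-\mu'(t)\quad\text{for a.e. }t\in(0,t_{\max}).$$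
With $g=|\nabla W|$, $a=0$, $b=t_{\max}$, and since $\nabla W=0$ a.e. on the level sets $\{W=0\}$ and $\{W=t_{\max}\}$, we get $\int_0^{t_{\max}}g_0(t)\,dt=\int|\nabla W|^2$, where $g_0(t)=\int_{\partial^*\{W>t\}}|\nabla W|\,d\mathcal H^{d-1}$. Let $g_\#$ be the same quantity for $W^\#$. For a.e. $t\in(0,t_{\max})$, by Cauchy–Schwarz and the isoperimetric inequality,
$$g_0(t)\ge\frac{\operatorname{Per}(\{W>t\})^2}{-\mu'(t)}\ge\frac{\operatorname{Per}(\{W^\#>t\})^2}{-\mu'(t)}=g_\#(t).$$
The last equality holds because $|\nabla W^\#|=|\varphi'|$ is constant on the sphere $\partial\{W^\#>t\}$, where $-\mu'=\operatorname{Per}/|\varphi'|$ and $g_\#=|\varphi'|\operatorname{Per}$. Since $\int g_0=\int|\nabla W|^2=\int|\nabla W^\#|^2=\int g_\#<\infty$, equality holds for a.e. $t$. So for a.e. $t\in(0,t_{\max})$ the set $\{W>t\}$ is a ball up to a null set.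

**Step 7. $\{W>0\}$ is a ball of volume $1$.** Let $t\downarrow0$ along such values. The balls are nested and their radii converge to $\omega$. If one ball contains another, the distance of the centers is at most the difference of the radii, so the centers converge. Hence, up to a null set, $\{W>0\}=D+t_0$ for some $t_0\in\mathbb R^d$.

**Step 8. Conclusion.** This step passes from $W$ back to the sets. Almost everywhere on $D+t_0$ we have $\liminf1_{G_n^*}\ge\liminf1_{\{V_n>0\}}\ge1$. By Fatou $|G_n^*\cap(D+t_0)|\to1=|G_n^*|=|D+t_0|$, so $|G_n^*\Delta(D+t_0)|\to0$. Translate $G_n$ by $w_n\in\mathbb Z^d$ with $|hw_n+t_0|\le\sqrt d\,h\to0$. $\square$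

The proof gave $\Lambda=\lambda^*$ along a further subsequence of any subsequence, so
$$n^{2/d}F(n)\to\lambda^*.\tag{13}$$

## 6. A tentacle that volume does not see

Proposition 2 controls volume, and Theorem 1 asks for Hausdorff distance. Can a sharper look at the same argument close the distance? No, as an example shows.

Let $k=\lceil A n^{1/d}\rceil$ with a constant $A>0$; since $d\ge2$, $k=o(n)$. Let $G'$ be minimizing with $|G'|=n-k$, let $y\in G'$ have maximal first coordinate, and set $G_n=G'\cup\{y+e_1,\dots,y+ke_1\}$, so $|G_n|=n$. By monotonicity $\lambda_D(G_n)\le F(n-k)$, and by (13) $F(n-k)/F(n)\to1$. Thus $G_n$ is asymptotically minimizing. The set $G_n^*$ consists of a copy of $(G')^*$ scaled by $((n-k)/n)^{1/d}\to1$ together with a tentacle of volume $k/n\to0$, so after translation $|G_n^*\Delta D|\to0$. Yet $G_n^*$ contains a segment of length at least $A$, and if $A>\operatorname{diam}D$ no translate of $G_n^*$ is Hausdorff-close to $D$.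

The proof of Proposition 2, including Lemma 1, used of minimality only the bounds $n^{2/d}\lambda\le\Lambda_0$, $\lambda\le d$ and $\limsup n^{2/d}\lambda\le\lambda^*$, and the tentacled sets satisfy these for large $n$ after enlarging $\Lambda_0$. So the argument stops exactly here: it cannot exclude tentacles, because tentacles are compatible with everything it knows. What the tentacled sets lack is exact minimality. At the tip of the tentacle $u$ is extremely small, so by (7) the tip can be removed almost for free; the vertex saved should then be spent where it lowers the eigenvalue by a definite amount. The next section computes both sides of this exchange.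

## 7. A lattice Hopf lemma and the price of one vertex

By (6), a new vertex $x$ helps if $S(x)$ is large. We need a place next to $G$ where $u$ is not too small. In the continuum the Hopf lemma says that a positive supersolution in a ball grows at least linearly away from a boundary point of the ball. We prove a lattice version with constants that do not depend on the eigenvalue.

We use the discrete Harnack inequality (Lawler, *Intersections of Random Walks*, Thm 1.7.2) in dimension $d+1$. A function is discrete harmonic at a point if its value there is the average over the neighbors. There is $C_H=C_H(d)\ge1$ such that if $N\ge1$ is an integer and $f\ge0$ on $\mathbb Z^{d+1}$ is discrete harmonic at every point with $|x|<2N$, then $f(x_1)\le C_Hf(x_2)$ whenever $|x_1|,|x_2|<N$.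

**Lemma 3.** There is $c_2=c_2(d)>0$ such that the following holds. Let $G$ be finite, $\lambda\ge0$, $u\ge0$, $u=0$ off $G$, $Lu=\lambda u$ on $G$. Let $z\in G$, $\rho=\operatorname{dist}(z,G^c)$, $x_0\in G^c$, $|x_0-z|=\rho$. Then $S(x_0)\ge c_2u(z)/\rho$.

**Proof.** Take $z=0$ and $\rho_1=\sqrt{32d}$; note $\rho\ge1$, and that every lattice point with $|x|<\rho$ lies in $G$.

**Step 1. A neighbor of $x_0$ inside the ball.** It suffices to bound $u$ below at one neighbor of $x_0$. Let $i$ maximize $|(x_0)_i|$; then $|(x_0)_i|\ge\max(1,\rho/\sqrt d)$. Let $y\sim x_0$ be obtained by moving this coordinate one step toward $0$. Then $|y|^2=\rho^2-2|(x_0)_i|+1<\rho^2$, so $y\in G$, and $S(x_0)\ge u(y)$.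

**Step 2. The case $\rho<\rho_1$.** Here a chain of neighbors is enough. A coordinatewise monotone path from $0$ to $y$ stays in $\{|x|<\rho\}\subset G$ and has $|y|_1\le\sqrt d\rho_1$ steps. For $p\in G$ and $q\sim p$, $2d\,u(p)\ge(2d-\lambda)u(p)=\sum_{q'\sim p}u(q')\ge u(q)$. So $u(y)\ge(2d)^{-\sqrt d\rho_1}u(0)\ge c\,u(0)/\rho$.

From now on $\rho\ge\rho_1$.

**Step 3. A lower bound on the inner ball.** We want $u\ge c\,u(0)$ on $\{|x|<\rho/4\}$. Harnack is for harmonic functions, and $u$ is not harmonic; one more dimension absorbs the eigenvalue. Let $\cosh b=1+\lambda/2$ and $\hat u(x,s)=u(x)\cosh(bs)$ on $\mathbb Z^{d+1}$. Since $\cosh(b(s+1))+\cosh(b(s-1))=2\cosh b\cosh(bs)$, the lattice Laplacian of $\hat u$ in $\mathbb Z^{d+1}$ at a point of $G\times\mathbb Z$ is $\hat u\,(\lambda+2-2\cosh b)=0$. A point $(x,s)$ of norm less than $\rho$ has $|x|<\rho$, so $x\in G$. Thus $\hat u\ge0$ is discrete harmonic at all points of norm less than $\rho$. Put $N=\lfloor\rho/2\rfloor$; then $2N\le\rho$, and $N\ge\rho/4$ as $\rho\ge2$. Harnack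 on the slice $s=0$ gives $u\ge c_Hu(0)$ on $\{|x|<\rho/4\}$, $c_H=1/C_H\le1$.

**Step 4. A barrier.** We carry this bound through the annulus to the boundary. Let $\alpha=16d$, $\psi(x)=e^{-\alpha|x|^2/\rho^2}$, $\varphi=\psi-e^{-\alpha}$. From $|x\pm e_i|^2=|x|^2\pm2x_i+1$ and $\cosh t\ge1+t^2/2$, for $\rho/4\le|x|<\rho$,
$$\frac{P\psi(x)}{\psi(x)}=e^{-\alpha/\rho^2}\frac1d\sum_i\cosh\frac{2\alpha x_i}{\rho^2}\ge\Big(1-\frac\alpha{\rho^2}\Big)\Big(1+\frac{2\alpha^2|x|^2}{d\rho^4}\Big)\ge\Big(1-\frac\alpha{\rho^2}\Big)\Big(1+\frac{2\alpha}{\rho^2}\Big)\ge1.$$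
The third inequality sign uses $|x|^2\ge\rho^2/16$ and $\alpha=16d$; here the factor $1-\alpha/\rho^2$ is positive. The last uses $(1-s)(1+2s)=1+s-2s^2\ge1$ for $0\le s\le\frac12$, with $s=\alpha/\rho^2\le\frac12$ because $\rho^2\ge32d=2\alpha$. So on the finite set $B=\{\rho/4\le|x|<\rho\}\subset G$ we have $L\varphi\le0\le\lambda u=Lu$, and $v:=u-c_Hu(0)\varphi$ satisfies $Lv\ge0$ on $B$.

**Step 5. Comparison.** We show $v\ge0$ everywhere. Off $B$ it holds: for $|x|<\rho/4$, $u\ge c_Hu(0)\ge c_Hu(0)\varphi$ as $\varphi\le1$; for $|x|\ge\rho$, $u\ge0\ge\varphi$. If $v$ were negative somewhere, it would have a negative minimum, attained in the finite set $B$. There $Lv=\sum_{q}(v(x)-v(q))\ge0$ with all terms $\le0$, so all neighbors have the same value. Moving along a line one would leave $B$ with a negative value, a contradiction. Hence $u\ge c_Hu(0)\varphi$ on $\mathbb Z^d$.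

**Step 6. Evaluation at $y$.** Since $\rho\ge\sqrt d$, $|y|^2\le\rho^2-2\rho/\sqrt d+1\le\rho^2-\rho/\sqrt d$. Thus
$$\varphi(y)\ge e^{-\alpha}\big(e^{\alpha/(\rho\sqrt d)}-1\big)\ge\frac{e^{-\alpha}\alpha}{\rho\sqrt d},$$
and $S(x_0)\ge u(y)\ge c\,u(0)/\rho$. $\square$

We shall use several times a simple count: for real $a>0$ there are $2\lceil a\rceil-1\ge a$ integers $t$ with $|t|<a$. So at least $(\rho/\sqrt d)^d$ lattice points satisfy $|x-z|_\infty<\rho/\sqrt d$, and all of these have $|x-z|<\rho$.

**Lemma 4.** $F(k)-F(k+1)\ge c_0k^{-1-2/d}$ for all $k\ge1$. Hence $F(n-m)-F(n)\ge c_0\,m\,n^{-1-2/d}$ for $1\le m<n$.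

**Proof.** This is the value of one vertex well spent. Let $G$ be minimizing, $|G|=k$, $u(z)=\max u\ge k^{-1/2}$, $\rho=\operatorname{dist}(z,G^c)$. By the count, $(\rho/\sqrt d)^d\le k$, so $\rho\le\sqrt d\,k^{1/d}$. Lemma 3 gives $x_0\notin G$ with $S(x_0)\ge ck^{-1/2-1/d}$, and (6) gives $F(k+1)\le\lambda_D(G\cup\{x_0\})\le F(k)-ck^{-1-2/d}$. Summing over $k=n-m,\dots,n-1$ and using $k\le n$ proves the second claim. $\square$

**Lemma 5.** If $G$ is minimizing and $n\ge2$, then $U\ge c_1h$ on $G$.

**Proof.** This is where exact minimality enters: no vertex may be cheaper to remove than Lemma 4 allows. Let $y\in G$. If $u(y)^2>\frac12$, then $U(y)\ge(n/2)^{1/2}\ge1\ge h$. Otherwise (7) and Lemma 4 give $4d\,u(y)^2\ge F(n-1)-F(n)\ge c_0n^{-1-2/d}$, so $U(y)^2=n\,u(y)^2\ge\frac{c_0}{4d}h^2$. $\square$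

Lemma 5 already kills the tentacle of Section 6. Suppose a minimizing $G$ has a path $p_1,\dots,p_k$ in which $p_j$ ($1<j<k$) has only $p_{j\pm1}$ as neighbors in $G$, and $p_k$ only $p_{k-1}$; let $n\ge n_0$ be so large that $\lambda\le1$. With $u(p_{k+1}):=0$, (4) reads $u(p_{j-1})=(2d-\lambda)u(p_j)-u(p_{j+1})$ for $2\le j\le k$. Inductively from the tip, $u(p_{j+1})\le u(p_j)$ and therefore $u(p_{j-1})\ge(2d-\lambda-1)u(p_j)\ge2u(p_j)$. So $c_1h\le U(p_k)\le2^{1-k}C_2$, and $k\le1+\log_2(C_2/(c_1h))$: at most logarithmic length. A tentacle may, however, be wide, or irregular, or detached, and then no explicit recursion is available. The next section treats all of these together.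

## 8. Thin parts of a minimizer and the proof of Theorem 1

For $G$ minimizing and $v\in\mathbb Z^d$ put $m(r)=|G\cap Q_r(v)|$ and $M(r)=\max_{Q_r(v)}U$. Two effects reinforce each other. If $G$ is thin near $v$, then $U$ is small near $v$, by Lemma 1(b). If $U$ is small near $v$, the whole piece of $G$ near $v$ can be cut off cheaply, so by minimality it has few vertices. The second effect is the next lemma.

**Lemma 6.** If $n\ge n_0$, $r\ge1$ and $m(4r)\le n/(2C_2^2)$, then $m(r)\le C_4\big(RM(4r)/r\big)^2m(4r)$.

**Proof.** We remove all of $G\cap Q_r(v)$ with a cut-off and compare the cost with Lemma 4. Assume $m(r)\ge1$. Let $\eta(x)=\min(1,(|x-v|_\infty-r)_+/r)$, so $\eta=0$ on $Q_r(v)$ and $|\eta(x)-\eta(y)|\le1/r$ on edges. An edge with $\eta(x)\ne\eta(y)$ has an endpoint with $|\cdot-v|_\infty<2r$, so both endpoints lie in $Q_{4r}(v)$. At most $d\,m(4r)$ such edges have both endpoints in $G$, and only these contribute. Hence the last sum in (5) is at most $d\,m(4r)M(4r)^2/(nr^2)$. Moreover $\eta=1$ off $Q_{4r}(v)$ and $u^2\le C_2^2/n$,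 so $\|\eta u\|^2\ge1-C_2^2m(4r)/n\ge\frac12$. The function $\eta u$ is supported in $G\setminus Q_r(v)$, which has $n-m(r)\ge n/2$ vertices as $C_2\ge1$. Thus
$$F(n-m(r))\le F(n)+\frac{2d\,m(4r)M(4r)^2}{nr^2}.$$
By Lemma 4 the difference $F(n-m(r))-F(n)$ is at least $c_0m(r)n^{-1-2/d}$. Solve for $m(r)$, with $R^2=n^{2/d}$ and $C_4=2d/c_0$. $\square$

**Lemma 7.** There are $\bar\mu,\bar a\in(0,1)$, $\bar r\ge1$ depending only on $d$ such that, for $G$ minimizing, $n\ge n_0$, $v\in G$, $\bar r\le r\le R$:
$$m(r)\ge\bar\mu r^d\quad\text{or}\quad M(r)\ge\bar a\,rh.$$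

**Proof.** We iterate the two effects down the scales $r,r/4,r/16,\dots$ until bounded scale, where Lemma 5 is contradicted.

**Step 1. Constants.** Let $\kappa=\min(1,\frac1{32C_3})$ and $\bar r=\kappa^{-1/2}$. Choose $\bar\mu<1$ with $4^{d+1}C_3\kappa^{-d/2}\bar\mu\le\frac18$ and $\bar\mu\le\frac1{2C_2^2}$. Choose $\bar a<1$ with $4^{d+2}C_4\bar a^2\le1$ and $4\bar r\bar a\le c_1$. Suppose both alternatives fail at $r$. Let $r_k=4^{-k}r$ and choose $K\ge0$ with $\bar r\le r_K<4\bar r$. Put
$$m_k=m(r_k),\quad\mu_k=\frac{m_k}{r_k^d},\quad M_k=M(r_k),\quad a_k=\frac{RM_k}{r_k}.$$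
So $\mu_0<\bar\mu$, $a_0<\bar a$, and $m_k\le m_0<\bar\mu r^d\le\bar\mu n\le n/(2C_2^2)$.

**Step 2. The recursion.** We apply the two lemmas at radius $r_{k+1}\in[\bar r,R]$ for $0\le k<K$. Lemma 1(b), with $\sum_{Q_{r_k}(v)}U\le m_kM_k$ and $r_{k+1}^{-d}=4^dr_k^{-d}$, gives $M_{k+1}\le C_3[\kappa+4^d\kappa^{-d/2}\mu_k]M_k$. Lemma 6 gives $m_{k+1}\le16C_4a_k^2m_k$. In normalized form
$$a_{k+1}\le4C_3\big[\kappa+4^d\kappa^{-d/2}\mu_k\big]a_k,\qquad\mu_{k+1}\le4^{d+2}C_4a_k^2\mu_k.$$

**Step 3. Contradiction.** If $\mu_k<\bar\mu$ and $a_k<\bar a$, then $4C_3\kappa\le\frac18$ and $4^{d+1}C_3\kappa^{-d/2}\mu_k\le\frac18$, so $a_{k+1}\le a_k/4$; and $\mu_{k+1}\le\mu_k$. By induction $\mu_k<\bar\mu$ and $a_k<\bar a$ for all $k\le K$. Therefore $U(v)\le M_K=a_Kr_Kh<4\bar r\bar a\,h\le c_1h$, which contradicts Lemma 5 because $v\in G$. $\square$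

**Proof of Theorem 1.**

**Step 1. Reduction.** We reduce to sets that already converge in measure. Put $\delta_n=\inf_{w\in\mathbb Z^d}d_H(G_n^*+hw,D)$. By Proposition 2, every subsequence has a further subsequence along which translates of $G_n$ satisfy $|G_n^*\Delta D|\to0$. If we show that then $d_H(G_n^*,D)\to0$ along it, every subsequence of $(\delta_n)$ has a further subsequence tending to $0$, so $\delta_n\to0$; choosing $w_n$ with $d_H(G_n^*+hw_n,D)\le\delta_n+1/n$ proves the theorem. So assume $|G_n^*\Delta D|\to0$ and let $0<\varepsilon\le\frac14$.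

**Step 2. $D$ lies in the $\varepsilon$-neighborhood of $G_n^*$ for $n$ large.** This half uses only measure. There is $c_\varepsilon>0$ with $|D\cap B(y,\varepsilon)|\ge c_\varepsilon$ for all $y\in D$: note $\omega>\frac12$, since a ball of radius $\frac12$ has volume less than $1$. If $|y|\ge\varepsilon/2$, the ball of radius $\varepsilon/2$ about $y-\frac\varepsilon2\frac y{|y|}$ lies in $D$ and in the closure of $B(y,\varepsilon)$; if $|y|<\varepsilon/2$, use $B(0,\varepsilon/2)$. If $B(y,\varepsilon)\cap G_n^*=\emptyset$ for some $y\in D$, then $|D\setminus G_n^*|\ge c_\varepsilon$, which is impossible for $n$ large.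

**Step 3. $G_n^*$ lies near $D$.** This half uses Lemma 7. Suppose $v\in G_n$ and $hv$ has $|\cdot|_\infty$-distance at least $5\varepsilon$ from $D$. Let $r=\varepsilon R$; for $n$ large $\bar r\le r\le R$. For $h<\varepsilon$ the points of the cells of $G_n\cap Q_{4r}(v)$ are within $4\varepsilon+h/2<5\varepsilon$ of $hv$ in $|\cdot|_\infty$, so these cells lie in $G_n^*\setminus D$. Hence $m(4r)\le n|G_n^*\setminus D|=o(n)$, uniformly in $v$. Since $r^d=\varepsilon^dn$, $m(r)<\bar\mu r^d$ for $n$ large: the first alternative of Lemma 7 fails. By Lemma 1, for fixed $\kappa\in(0,1]$ and $n$ large,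
$$M(r)\le C_3C_2\big[\kappa+\kappa^{-d/2}m(4r)/r^d\big].$$
Choose $\kappa$ with $C_3C_2\kappa\le\bar a\varepsilon/4$; the second term tends to $0$, so $M(r)<\bar a\varepsilon=\bar arh$ for $n$ large: the second alternative fails too. This contradicts Lemma 7. So for $n$ large every point of $G_n^*$ is within $\sqrt d(5\varepsilon+h)$ of $D$.

As $\varepsilon$ is arbitrary, $d_H(G_n^*,D)\to0$. $\blacksquare$

## 9. Rates: the statement, and the two-sided price of a vertex

**Theorem 2.** Let $d\ge2$. There are constants $c,C,N$ depending only on $d$ such that for all $n\ge N$ and every minimizing $G$ with $|G|=n$ and $U=n^{1/2}u$ as above: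

1. $c\,n^{-1-2/d}\le F(n)-F(n+1)\le C\,n^{-1-2/d}$.
2. $c\,n^{-1/d}\le U(z)\le C\min\{1,\ n^{-1/d}\operatorname{dist}(z,G^c)\}$ for all $z\in G$.
3. The number $|\partial G|$ of edges between $G$ and $G^c$ satisfies $2d\,n^{1-1/d}\le|\partial G|\le C\,n^{1-1/d}$.
4. $|G\cap Q_r(v)|\ge c\,r^d$ for all $v\in G$, $1\le r\le n^{1/d}$.
5. $|n^{2/d}F(n)-\lambda^*|\le Cn^{-1/d}$.
6. After an integer translation of $G$: $|G^*\Delta D|\le Cn^{-1/(2d)}$ and
$$\big(1-Cn^{-\frac1{2d^2(d+2)}}\big)D\ \subset\ G^*\ \subset\ \big(1+Cn^{-\frac1{2d^2}}\big)D .$$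
So $\partial G^*\to\partial D$ in Hausdorff distance as well, at a polynomial rate (no macroscopic holes).
7. (Exact minimality cannot be relaxed to asymptotic minimality.) There are $G_n$ with $|G_n|=n$ and $\lambda_D(G_n)\le(1+Cn^{-1+1/d})F(n)$ for which $d_H(G_n^*+t,D)\ge\operatorname{diam}D$ for all $n\ge N$ and $t\in\mathbb R^d$.

Throughout, $n$ is taken large depending only on $d$.

**Proof of item 1.** The lower bound is Lemma 4. For the upper bound it suffices to show $F(n-1)-F(n)\le Cn^{-1-2/d}$ for large $n$. By (7) we only need one vertex of $G$ where $U\le Ch$, and an extreme vertex in direction $e_1$ works: near a hyperplane that $G$ does not cross, a one-dimensional parabola is a barrier from above.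

Let $G$ be minimizing, $H=\max_Gx_1$, $y\in G$ with $y_1=H$. Fix $\delta>0$ with $\Lambda_0\delta^2\le1$ and let $\ell=\lfloor\delta R\rfloor\ge2$, so $\lambda\ell^2\le1$. Let $g(t)=C_2(2t/\ell-t^2/\ell^2)$ for integers $0\le t\le\ell$, $g(t)=C_2$ for $t>\ell$, and $w(x)=g(H+1-x_1)$ for $x_1\le H+1$. On the slab $\Sigma=\{1\le H+1-x_1\le\ell-1\}$ we have $w>0$ and $Lw=2g(t)-g(t+1)-g(t-1)=2C_2/\ell^2>\lambda C_2\ge\lambda w$.

Let $q=\max_{G\cap\Sigma}U/w$, attained at $p$ (note $y\in\Sigma$), and suppose $q>1$. Then $qw-U\ge0$ at every neighbor of $p$: in $G\cap\Sigma$ by definition of $q$; off $G$ because $U=0\le w$; in $G\setminus\Sigma$ because there $w=C_2\ge U$. Since $(qw-U)(p)=0$, it follows that $L(qw-U)(p)\le0$. But $LU=\lambda U$ at $p$ and $U(p)=qw(p)$, so $L(qw-U)(p)=q(Lw-\lambda w)(p)>0$, a contradiction. So $U\le w$ on $G\cap\Sigma$ and $U(y)\le g(1)\le2C_2/\ell\le Ch$. For $n$ large $u(y)^2\le\frac12$, and (7) gives $F(n-1)-F(n)\le4dC^2h^2/n$. $\square$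

**Proof of item 2.** The lower bound is Lemma 5, and $U\le C_2$ is Lemma 1(a). For the linear bound we turn Lemma 3 around: $S$ cannot be large at any outer vertex, since adding that vertex would gain too much. By (6), $S(x)^2\le2d(F(n)-F(n+1))$, so item 1 gives $S(x)\le Cn^{-1/2}h$ for all $x\notin G$. Lemma 3, applied to a nearest point $x_0$ of $G^c$, gives
$$U(z)\le C_5h\operatorname{dist}(z,G^c).\tag{14}\quad\square$$

**Proof of item 3.** The upper bound is a flux computation: every boundary edge carries flux at least of order $n^{-1/2}h$. Since $\sum_{\mathbb Z^d}Lu=0$, (4) and Lemma 5 give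
$$\lambda\sum_Gu=\sum_{x\notin G}S(x)\ge c_1hn^{-1/2}|\partial G|.$$
As $\lambda\sum_Gu\le\Lambda_0h^2n^{1/2}$ by Cauchy–Schwarz, $|\partial G|\le Chn$. For the lower bound let $\pi_i$ be the projection omitting the $i$-th coordinate. Each line in direction $e_i$ meeting $G$ contains at least two boundary edges, so
$$|\partial G|\ge2\sum_i|\pi_iG|\ge2d\prod_i|\pi_iG|^{1/d}\ge2d\,n^{(d-1)/d},$$
by AM–GM and the Loomis–Whitney inequality $n^{d-1}\le\prod_i|\pi_iG|$. $\square$

**Proof of item 4.** With (14), the second alternative in Lemma 7 also forces volume. If $r<2\bar r$, then $m(r)\ge1\ge(2\bar r)^{-d}r^d$. If $r\ge2\bar r$, apply Lemma 7 at radius $r/2$. Either $m(r/2)\ge\bar\mu(r/2)^d$, and we are done, or there is $z\in Q_{r/2}(v)$ with $U(z)\ge\bar arh/2$. Then $z\in G$ and, by (14), $\operatorname{dist}(z,G^c)\ge\bar ar/(2C_5)$. So $G\cap Q_r(v)$ contains all lattice points at distance less than $\min(\frac12,\frac{\bar a}{2C_5})r$ from $z$, and by the count before Lemma 4 these are at least $cr^d$ many. $\square$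

## 10. From the lattice to a domain: the eigenvalue and the measure bound

**Step 1. Upper bound in item 5.** We sharpen (8) by testing with the eigenfunction itself, slightly shrunk so that its cells fit into $D$. Let $\varphi\ge0$ be the first eigenfunction of $D$, smooth on closed $D$, extended by $0$. Put $s=\sqrt dh/\omega$, $\varphi_s(y)=\varphi(y/(1-s))$, $f(x)=\varphi_s(hx)$. The support of $\varphi_s$ is the ball of radius $\omega-\sqrt dh$, so cells of points with $f(x)\ne0$ lie in $D$ and $|\operatorname{supp}f|\le n$. By (3),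
$$n^{2/d}F(n)\le\frac{h^d\sum_x\sum_i\big[(\varphi_s(hx+he_i)-\varphi_s(hx))/h\big]^2}{h^d\sum_x\varphi_s(hx)^2}.$$
Compare the sums cell by cell with $\int|\nabla\varphi_s|^2$ and $\int\varphi_s^2$. The $2\sqrt dh$-neighborhood of $\partial((1-s)D)$ has volume $O(h)$; the cells with centers in it contribute $O(h)$, because $\varphi_s$ is bounded and uniformly Lipschitz. For the other cells, the cell and the segments from $hx$ to $hx+he_i$ do not meet the sphere; outside everything vanishes, and inside $\varphi_s$ has bounded first and second derivatives, so difference quotients and values at $hx$ differ by $O(h)$ from $\partial_i\varphi_s$ and $\varphi_s$ on the cell. Hence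
$$n^{2/d}F(n)\le\frac{\int|\nabla\varphi_s|^2+O(h)}{\int\varphi_s^2+O(h)}=\frac{\lambda^*}{(1-s)^2}+O(h)=\lambda^*+O(h).\tag{15}$$

**Step 2. Interpolation.** We turn $u$ into a function in $H^1(\mathbb R^d)$ with almost the same norms, so that continuum inequalities apply. Let $W$ be the multilinear interpolation of the values $U(x)$ at $hx$ on the grid cubes $h(x+[0,1]^d)$. In each cube $\partial_iW$ is a convex combination of the difference quotients along the $2^{d-1}$ edges parallel to $e_i$, each having average weight $2^{1-d}$ over the cube. By Jensen, and since each edge lies in $2^{d-1}$ cubes, with $\Lambda_n=n^{2/d}F(n)$,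
$$\int|\nabla W|^2\le n^{2/d}\mathcal E(u)=\Lambda_n.\tag{16}$$
For the $L^2$ norm write $W(hy)=\sum_xU(x)\prod_i\tau(y_i-x_i)$ with the hat function $\tau(t)=(1-|t|)_+$. The integrals $\int\tau\,\tau(\cdot-k)$ equal $\frac23$ for $k=0$, $\frac16$ for $k=\pm1$, and $0$ otherwise. These are the entries of $I-\frac16L^{(1)}$, where $L^{(1)}g(j)=2g(j)-g(j-1)-g(j+1)$. Taking products over coordinates,
$$\int W^2=\Big\langle u,\prod_i(I-L_i/6)u\Big\rangle,$$
where $L_i$ is $L^{(1)}$ acting in coordinate $i$, and $\sum_iL_i=L$. In Fourier variables $L_i/6$ is multiplication by $t_i=(1-\cos\theta_i)/3\in[0,\frac23]$. Since $1\ge\prod(1-t_i)\ge1-\sum t_i$ on $[0,1]^d$,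
$$1\ge\int W^2\ge1-\lambda/6\ge1-Ch^2.\tag{17}$$

**Step 3. The domain $\Omega=\{W>0\}$.** We compare it with $G^*$. It is open and bounded. Since $(W-\epsilon)_+$ is Lipschitz with compact support in $\Omega$ and tends to $W$ in $H^1$, $W\in H_0^1(\Omega)$. As $U>0$ on $G$ (Lemma 5), up to null sets $\Omega$ consists of the cubes having a corner in $G$. Cubes with all corners in $G$ number at most $n$, since each has $2^d$ corners and each vertex lies in $2^d$ cubes. A cube with corners both in $G$ and in $G^c$ (a mixed cube) contains an edge of $\partial G$, and each edge lies in $2^{d-1}$ cubes; so by item 3 there are at most $2^{d-1}|\partial G|\le Cn^{1-1/d}$ mixed cubes, with total volume at most $Ch$. Hence $|\Omega|\le1+Ch$. A point of a cube lies in the cell of a nearest corner; so in a cube with all corners in $G$ the points belong to both sets, in a cube with no corner in $G$ almost all points belong to neither, and up to null sets $\Omega\Delta G^*$ lies in the mixed cubes. Therefore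
$$|\Omega\Delta G^*|\le Ch,\qquad|\Omega|=1+O(h),\qquad\lambda_1(\Omega)\le\frac{\Lambda_n}{1-Ch^2}\le\Lambda_n+Ch^2,\tag{18}$$
the last by (16) and (17).

**Step 4. Lower bound in item 5.** The Faber–Krahn inequality for $\Omega$ gives it: $\Lambda_n+Ch^2\ge\lambda_1(\Omega)\ge\lambda^*|\Omega|^{-2/d}\ge\lambda^*-Ch$. With (15) this proves item 5.

**Step 5. The measure bound in item 6.** Now we use stability of Faber–Krahn. By (15) and (18), $\lambda_1(\Omega)|\Omega|^{2/d}-\lambda^*\le Ch$. The sharp quantitative Faber–Krahn inequality (Brasco, De Philippis, Velichkov, Duke Math. J. 164 (2015)) states: for open $\Omega$ of finite measure,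
$$|\Omega|^{2/d}\lambda_1(\Omega)-|B|^{2/d}\lambda_1(B)\ge\sigma_d\,\mathcal A(\Omega)^2,$$
where $\sigma_d>0$, $B$ is any ball and $\mathcal A(\Omega)=\inf\{|\Omega\Delta B'|/|\Omega|:B'\text{ a ball},|B'|=|\Omega|\}$. For our $\Omega$, $|B|^{2/d}\lambda_1(B)=\lambda^*$, so there is a ball $B'$ with $|B'|=|\Omega|$ and $|\Omega\Delta B'|\le Ch^{1/2}$. Passing to $G^*$, to the concentric ball of volume $1$, and then translating by an integer vector that brings its center within $\sqrt dh$ of $0$, costs $O(h)$ each time. Hence, after an integer translation of $G$,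
$$|G^*\Delta D|\le Ch^{1/2}.\tag{19}\quad\square$$

## 11. Inner and outer inclusions

Translate $G$ so that (19) holds.

**Step 1. Outer inclusion.** Item 4 gives volume near every vertex of $G$, and (19) leaves little volume outside $D$. Let $v\in G$, $s=\operatorname{dist}(hv,D)\ge4\sqrt dh$, and $r=\min\big(\frac s{4\sqrt d},1\big)R\in[1,R]$. The cells of $G\cap Q_r(v)$ lie within $\sqrt d(rh+h/2)\le\frac s4+\frac s8\le\frac s2$ of $hv$, hence outside $D$. By item 4, $c\min(s,1)^d\le|G^*\setminus D|\le Ch^{1/2}$. For $n$ large this gives $s\le Ch^{1/(2d)}$; if $s<4\sqrt dh$ this bound is trivial. The cells add at most $\sqrt dh/2$ to the distance, and the outer inclusion follows, as $h^{1/(2d)}=n^{-1/(2d^2)}$.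

**Step 2. $W$ is close to the eigenfunction of a slightly larger ball.** To exclude holes we compare functions, not sets. Let $\varepsilon=Ch^{1/(2d)}\le1$ be such that $G^*$ and $\Omega$ lie in $D_\varepsilon:=(1+\varepsilon)D$; this is possible because every point of $\Omega$ lies in a cube with a corner in $hG$, hence within $\sqrt dh$ of $hG$. Then $W\in H_0^1(\operatorname{int}D_\varepsilon)$, $\int|\nabla W|^2\le\lambda^*+Ch$, $\int W^2\ge1-Ch^2$. Let $e_1\ge0$ be the normalized first eigenfunction of $D_\varepsilon$. By scaling, $\lambda_1(D_\varepsilon)=\lambda^*(1+\varepsilon)^{-2}\ge\lambda^*-2\lambda^*\varepsilon$ and $\lambda_2(D_\varepsilon)-\lambda_1(D_\varepsilon)\ge g>0$ with $g=g(d)$. Write $W=\beta e_1+w^\perp$ with $w^\perp\perp e_1$; $\beta\ge0$ since $W,e_1\ge0$. From $\int|\nabla W|^2\ge\lambda_1(D_\varepsilon)\beta^2+\lambda_2(D_\varepsilon)\|w^\perp\|^2$,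
$$g\|w^\perp\|^2\le\int|\nabla W|^2-\lambda_1(D_\varepsilon)\|W\|^2\le C\varepsilon .$$
So $\|W-\beta e_1\|^2\le C\varepsilon$, and $\beta^2=\|W\|^2-\|w^\perp\|^2$ gives $\beta\ge\frac12$ for $n$ large.

**Step 3. A missing vertex makes a dent in $W$.** We bound the depth of any point outside $G$. Let $x_0\notin G$ with $hx_0\in D$, $s=\operatorname{dist}(hx_0,\partial D)$. The first eigenfunction of a ball is at least $c$ times the distance to the boundary (it is positive inside, and its radial derivative at the boundary is negative, by the ordinary differential equation in Section 5); by scaling the constant is uniform for $0\le\varepsilon\le1$. So $e_1\ge c_6s$ on $B(hx_0,s/2)$. By (14), $U(z)\le C_5h|z-x_0|=C_5|hz-hx_0|$ for all $z\in\mathbb Z^d$. Since $W(y)$ is an average of values at corners within $\sqrt dh$ of $y$, $W(y)\le C_5(|y-hx_0|+\sqrt dh)$. Choose $b\le\frac12$ with $C_5b(1+\sqrt d)\le c_6/4$. If $h\le bs$, then on $B(hx_0,bs)$ we have $W\le c_6s/4$ and $\beta e_1\ge c_6s/2$. Hence $C\varepsilon\ge\|W-\beta e_1\|^2\ge c\,s^2\cdot s^d$.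 In all cases
$$s\le C(\varepsilon^{1/(d+2)}+h)\le Ch^{1/(2d(d+2))}.\tag{20}$$

**Step 4. Inner inclusion.** Every $y\in\mathbb R^d$ is within $\sqrt dh/2$ of the center $hx_0$ of a cell containing it. If $y\in D$ has distance to $\partial D$ larger than a suitable multiple of $h^{1/(2d(d+2))}$, then $hx_0\in D$ violates (20), so $x_0\in G$ and $y\in G^*$. As $h^{1/(2d(d+2))}=n^{-1/(2d^2(d+2))}$, this is the inner inclusion.

**Step 5. Boundaries.** We deduce the last claim of item 6. Let $(1-a)D\subset G^*\subset(1+b)D$ with $0\le a,b\le1$ tending to $0$ as in item 6. The interior of $G^*$ contains $(1-a)\operatorname{int}D$, so each point of $\partial G^*$ has norm between $(1-a)\omega$ and $(1+b)\omega$ and lies within $\max(a,b)\omega$ of $\partial D$. Conversely, for a unit vector $e$, let $t$ be the largest number with $te\in G^*$. Then $te\in\partial G^*$ and $(1-a)\omega\le t\le(1+b)\omega$, so $\omega e\in\partial D$ is within $\max(a,b)\omega$ of $\partial G^*$. $\square$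

## 12. Near-minimizers that stay away from the ball

**Proof of item 7.** We return to the tentacle of Section 6, now with a rate. Let $A=4\operatorname{diam}D$, $k=\lceil An^{1/d}\rceil$, $n$ large (so that $k\le n/2$, which is possible as $d\ge2$), and $G'$ minimizing with $|G'|=n-k$. Let $y\in G'$ have maximal first coordinate and set $G_n=G'\cup\{y+e_1,\dots,y+ke_1\}$, so $|G_n|=n$. By monotonicity and item 1, summed from $n-k\ge n/2$ to $n-1$,
$$\lambda_D(G_n)\le F(n-k)\le F(n)+Ckn^{-1-2/d}\le(1+Cn^{-1+1/d})F(n),$$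
where the last inequality uses $k\le Cn^{1/d}$ and $F(n)\ge cn^{-2/d}$ (item 5). The centers of the cells of $y$ and $y+ke_1$ have distance $kh$, so $\operatorname{diam}G_n^*\ge kh\ge A=4\operatorname{diam}D$. Since $\operatorname{diam}X\le\operatorname{diam}Y+2d_H(X,Y)$ for compact sets,
$$d_H(G_n^*+t,D)\ge\tfrac12\big(\operatorname{diam}G_n^*-\operatorname{diam}D\big)\ge\operatorname{diam}D\quad\text{for all }t\in\mathbb R^d.$$
This proves item 7 and completes the proof of Theorem 2. $\blacksquare$
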